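# Littlewood–Richardson coefficients stay below $2^{n/2}$ by a factor $e^{-a\sqrt n}$

## 1. Partitions, characters, Littlewood–Richardson coefficients

We fix the vocabulary first. Everything in this section is textbook material except the two statistics $b(\alpha)$ and $N_k(\alpha)$.

**Partitions.** For a partition $\alpha\vdash n$ let $m_i=m_i(\alpha)$ be the number of parts equal to $i$, let $\ell(\alpha)$ be the number of parts, and put
$$z_\alpha=\prod_i i^{m_i}m_i!,\qquad b(\alpha)=n-m_1(\alpha).$$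
A permutation $g\in S_n$ has type $\alpha$ if its cycle lengths are the parts of $\alpha$. There are $n!/z_\alpha$ of these, and $b(\alpha)$ is the number of points that such a permutation moves. For example, $\alpha=(3,1,1)$ has $m_1=2$, $m_3=1$, $z_\alpha=3\cdot 2!=6$, $\ell=3$ and $b=3$; there are $5!/6=20$ three-cycles in $S_5$.

Let $p(m)$ be the number of partitions of $m$, with $p(0)=1$. We use the bound (Apostol, *Introduction to Analytic Number Theory*, Thm 14.5)
$$p(m)\le e^{\pi\sqrt{2m/3}}\le e^{3\sqrt m}. \tag{1}$$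

**The statistic $N_k$.** Treat the parts of $\alpha$ as distinguishable. Then $N_k(\alpha)$ is the number of subsets of the set of parts whose sum is $k$. For $\alpha=(3,1,1)$, where the two $1$'s count as different, we get $N_3=1$ and $N_4=2$. A subset of $\{1,\dots,n\}$ is invariant under a permutation $g$ exactly when it is a union of cycles, so *$N_k(\alpha)$ is the number of $g$-invariant $k$-subsets when $g$ has type $\alpha$*. Consequently
$$N_k(\alpha)\le\binom nk=N_k(1^n),\qquad \sum_{k}N_k(\alpha)=2^{\ell(\alpha)}. \tag{2}$$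

**Characters.** Let $S^\lambda$ be the irreducible representation of $S_n$ indexed by $\lambda\vdash n$, let $\chi^\lambda(\alpha)$ be its (real) character at permutations of type $\alpha$, and let $f^\lambda=\chi^\lambda(1^n)$ be its dimension, which is also the number of standard tableaux of shape $\lambda$. The two orthogonality relations read
$$\sum_{\alpha\vdash n}\frac{\chi^\lambda(\alpha)^2}{z_\alpha}=1,\qquad \sum_{\lambda\vdash n}\chi^\lambda(\alpha)\chi^\lambda(\beta)=\delta_{\alpha\beta}\,z_\alpha. \tag{3}$$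
We call them row and column orthogonality. For $\lambda=(2,1)$ the values at $1^3,\ (2,1),\ (3)$ are $2,0,-1$, and the $z$'s are $6,2,3$; indeed $\frac46+0+\frac13=1$.

**Schur functions.** In the ring of symmetric functions over $\mathbb Q$ the power sums $p_1,p_2,\dots$ are free generators. With $p_\alpha=\prod_j p_{\alpha_j}$,
$$s_\lambda=\sum_{\alpha\vdash n}\chi^\lambda(\alpha)\frac{p_\alpha}{z_\alpha}. \tag{4}$$
The complete symmetric functions satisfy $\sum_{r\ge0}h_rz^r=\exp(\sum_i p_iz^i/i)$, with $h_r=0$ for $r<0$, and the Jacobi–Trudi formula says $s_\lambda=\det[h_{\lambda_i-i+j}]_{i,j\le N}$ for every $N\ge\ell(\lambda)$. Finally, the ring automorphism $p_i\mapsto(-1)^{i-1}p_i$ sends $s_\lambda$ to $s_{\lambda'}$, where $\lambda'$ is the conjugate partition. Example: (4) gives $s_{21}=\frac13(p_1^3-p_3)$. Jacobi–Trudi gives $h_2h_1-h_3=\frac12(p_1^2+p_2)p_1-\left(\frac16p_1^3+\frac12p_1p_2+\frac13p_3\right)$, which is the same thing.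

**Littlewood–Richardson coefficients.** For $\mu\vdash k$, $\nu\vdash n-k$ they are defined by $s_\mu s_\nu=\sum_\lambda c^\lambda_{\mu,\nu}s_\lambda$; clearly $c^\lambda_{\mu,\nu}=c^\lambda_{\nu,\mu}$. Two standard descriptions will be used.

1. $c^\lambda_{\mu,\nu}$ is the multiplicity of $S^\mu\otimes S^\nu$ in the restriction of $S^\lambda$ to $S_k\times S_{n-k}$.
2. (Littlewood–Richardson rule.) $c^\lambda_{\mu,\nu}$ is the number of semistandard fillings of $\lambda/\nu$ with content $\mu$ whose reading word (rows from right to left, top row first) is a lattice word: every prefix contains at least as many $1$'s as $2$'s, at least as many $2$'s as $3$'s, and so on.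

Lattice words of content $\mu$ correspond to standard tableaux of shape $\mu$: put $j$ in the row named by the $j$-th letter. So there are $f^\mu$ of them. For instance $112$ and $121$ are the lattice words of content $(2,1)$, and $f^{21}=2$.

Example: take $\lambda=(3,2,1)$ and $\mu=\nu=(2,1)$. The skew shape $\lambda/\nu$ consists of three boxes, no two in the same row or column, so the semistandard condition is empty and every lattice word is allowed. Hence $c^{321}_{21,21}=2$.

**Maximal coefficients.** Put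
$$\mathbf C(n,k)=\max_{\lambda\vdash n}\ \max_{\mu\vdash k}\ \max_{\nu\vdash n-k}c^\lambda_{\mu,\nu},\qquad \mathbf C(n)=\max_{0\le k\le n}\mathbf C(n,k).$$
For example $\mathbf C(n,0)=1$, because $s_\nu\cdot1=s_\nu$.

## 2. How close to $2^{n/2}$ can a coefficient be?

Two facts are given. There is the elementary bound $c^\lambda_{\mu,\nu}\le\sqrt{\binom nk}$, which we reprove in Section 4; since $\binom nk<2^n$ for $n\ge1$, it gives $\mathbf C(n)<2^{n/2}$. And Stanley showed that $\mathbf C(n)=2^{n/2-O(\sqrt n)}$. So the largest coefficient is $2^{n/2}$ divided by something between $1$ and $e^{O(\sqrt n)}$. Is the loss really of order $e^{\sqrt n}$? The conjecture, from Igor Pak, Greta Panova and Damir Yeliussizov, "On the largest Kronecker and Littlewood–Richardson coefficients", arXiv:1804.04693 (2018), says that it is at least that large: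
$$\mathbf C(n)\le2^{n/2}e^{-a\sqrt n}\quad\text{for some }a>0\text{ and all }n\ge1 .$$
We prove it. Put
$$a_*=\int_{\pi/2}^{\pi}\frac{-\cos t}{t}\,dt=\mathrm{Ci}(\pi/2)-\mathrm{Ci}(\pi)\approx0.398>0 .$$

**Theorem 1 (the conjecture).** $\displaystyle\limsup_{n\to\infty}\frac1{\sqrt n}\log\frac{\mathbf C(n)}{2^{n/2}}\le-a_*$. Consequently there is $a>0$ with $\mathbf C(n)\le2^{n/2}e^{-a\sqrt n}$ for all $n\ge1$.

**Theorem 2 (uniform in $k$).**

(i) There is $a>0$ with $\mathbf C(n,k)\le\sqrt{\binom nk}\,e^{-a\min\{k,\,n-k,\,\sqrt n\}}$ for all $n\ge1$, $0\le k\le n$.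

(ii) If $k=k(n)$ satisfies $k(n-k)/n^{3/2}\to\infty$, then $\mathbf C(n,k)\le\sqrt{\binom nk}\,e^{-(a_*-o(1))\sqrt n}$.

(iii) $\mathbf C(n,k)\ge\sqrt{\binom nk}\,e^{-A\sqrt n}$ for all $n,k$, with $A=\frac{\pi}{\sqrt6}(1+\sqrt2)<3.1$. So the order of the saving is sharp: for $\sqrt n\le k\le n-\sqrt n$ we have $\mathbf C(n,k)=\sqrt{\binom nk}\,e^{-\Theta(\sqrt n)}$, and $\mathbf C(n)=2^{n/2}e^{-\Theta(\sqrt n)}$.

## 3. The values for $n\le7$, and small $k$

In the Littlewood–Richardson rule the shape $\lambda/\nu$ and the reading word determine the filling. So $c^\lambda_{\mu,\nu}$ is at most the number of lattice words of content $\mu$, and since $\sum_{\mu\vdash k}(f^\mu)^2=k!$,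
$$c^\lambda_{\mu,\nu}\le f^\mu\le\sqrt{k!}. \tag{5}$$
By symmetry we may let $\mu$ be the smaller of the two partitions. If $n\le5$ then $k\le2$ and $f^\mu=1$, so $\mathbf C(n)=1$. If $n=6$ or $7$ then $k\le3$ and $f^\mu\le2$. The value $2$ occurs for $n=6$ by the example $c^{321}_{21,21}=2$, and for $n=7$ because $(4,2,1)/(3,1)$ again consists of three boxes in different rows and columns, so that $c^{421}_{21,31}=f^{21}=2$. Thus $\mathbf C(6)=\mathbf C(7)=2$, compared with $2^{6/2}=8$.

For small $k$ the bound (5) already settles Theorem 2(i). Suppose $1\le k\le n/2$ and $k\le\sqrt n$. Then $(c^\lambda_{\mu,\nu})^2/\binom nk\le k!/\binom nk$. If $k=1$ this is $\frac1n\le\frac12\le2^{-1/2}$. If $k\ge2$, then $n\ge k^2$ and $\binom nk\ge\binom{k^2}k\ge(k^2/k)^k=k^k$, so the ratio is at most $k!/k^k$. Now $k!/k^k\le2^{-(k-1)}$ by induction: it holds for $k=1$, and passing from $k$ to $k+1$ multiplies the left side by $(k/(k+1))^k\le\frac12$. As $2^{-(k-1)}\le2^{-k/2}$ for $k\ge2$, in all cases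
$$c^\lambda_{\mu,\nu}\le\sqrt{\tbinom nk}\;2^{-k/4}\qquad(1\le k\le n/2,\ k\le\sqrt n). \tag{6}$$
For larger $k$ the bound (5) soon becomes useless, because $k!$ overtakes $\binom nk$. There we need representation theory.

## 4. The sum of squares as a character sum

The purpose of this section is to replace the coefficient by character values.

**Lemma 4.** $\displaystyle\sum_{\mu\vdash k,\ \nu\vdash n-k}(c^\lambda_{\mu,\nu})^2=\sum_{\alpha\vdash n}N_k(\alpha)\,\frac{\chi^\lambda(\alpha)^2}{z_\alpha}.$

*Proof.* Let $H=S_k\times S_{n-k}$. The representations $S^\mu\otimes S^\nu$ are the irreducibles of $H$, and $c^\lambda_{\mu,\nu}$ is the multiplicity of $S^\mu\otimes S^\nu$ in $S^\lambda|_H$. So the left side is the squared norm of the character $\chi^\lambda|_H$, namely $\frac1{|H|}\sum_{h\in H}\chi^\lambda(h)^2$. It remains to count the $h\in H$ of type $\alpha$. Count pairs ($g\in S_n$ of type $\alpha$, $g$-invariant $k$-subset) in two ways. Choosing $g$ first gives $\frac{n!}{z_\alpha}N_k(\alpha)$.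 Choosing the subset first gives $\binom nk\cdot\#\{h\in H\text{ of type }\alpha\}$, since the stabilizer of any $k$-subset is conjugate to $H$. As $|H|=n!/\binom nk$, the number of $h\in H$ of type $\alpha$ is $|H|N_k(\alpha)/z_\alpha$. $\square$

Check with $\lambda=(2,1)$, $k=1$. On the left, $c^{21}_{1,2}=c^{21}_{1,11}=1$, total $2$. On the right, $1^3$ contributes $3\cdot\frac46=2$, the type $(2,1)$ contributes $0$ because $\chi^\lambda=0$ there, and $(3)$ contributes $0$ because $N_1=0$.

The elementary bound follows at once: by (2) and row orthogonality,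
$$(c^\lambda_{\mu,\nu})^2\le\sum_\alpha N_k(\alpha)\frac{\chi^\lambda(\alpha)^2}{z_\alpha}\le\binom nk. \tag{7}$$

To improve on it, look at which $\alpha$ have large weight. Parts other than $1$ are at least $2$, so
$$N_k(\alpha)\le2^{\ell(\alpha)},\qquad\ell(\alpha)\le m_1+\frac{b(\alpha)}2=n-\frac{b(\alpha)}2 . \tag{8}$$
Thus permutations that move many points carry little weight. Moreover there are few types with small $b$: such an $\alpha$ is determined by its parts $\ge2$, which form a partition of $b(\alpha)$, so for $0<\delta\le1$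
$$\#\{\alpha\vdash n:\ b(\alpha)\le\delta n\}\le\sum_{0\le j\le\delta n}p(j)\le(n+1)e^{3\sqrt{\delta n}}. \tag{9}$$
What is left is a question on characters near the identity. Row orthogonality gives $\chi^\lambda(\alpha)^2\le z_\alpha$, term by term. We need to beat this by a factor $e^{-c\sqrt n}$ when $b(\alpha)$ is small.

## 5. Comparing with the dimension loses a logarithm

The natural first attempt is to treat $\alpha=1^n$ and compare the rest with it. Grant for the moment a dimension bound $(f^\lambda)^2\le n!\,e^{-c\sqrt n}$ for large $n$ (this is Proposition 3 below for $\alpha=1^n$), and use $|\chi^\lambda(\alpha)|\le f^\lambda$. Then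
$$\frac{\chi^\lambda(\alpha)^2}{z_\alpha}\le\frac{n!}{z_\alpha}e^{-c\sqrt n},\qquad\frac{n!}{z_\alpha}\le\binom nb b!\le n^{b},\quad b=b(\alpha).$$
Split Lemma 4 at $b(\alpha)=B$. By (8) and row orthogonality the terms with $b>B$ contribute at most $2^{n-B/2}$. The terms with $b\le B$ contribute at most $2^n(B+1)e^{3\sqrt B}n^Be^{-c\sqrt n}$. Taking $B=\varepsilon\sqrt n/\log n$ with $\varepsilon<c$ makes $n^B=e^{\varepsilon\sqrt n}$ harmless, and the result is $\mathbf C(n)\le2^{n/2}e^{-c'\sqrt n/\log n}$ for large $n$. This is short of the conjecture by a logarithm.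

The estimate $n!/z_\alpha\le n^b$ is not to blame. Take $\alpha=(2^{b/2},1^{n-b})$ with $b$ even and $b\le\sqrt n$. Then $z_\alpha=2^{b/2}(b/2)!\,(n-b)!\le b^{b/2}(n-b)!$, so
$$\frac{n!}{z_\alpha}\ge\Big(\frac{n-b}{\sqrt b}\Big)^b\ge n^{b/2}$$
for large $n$. As soon as $b\ge C\sqrt n/\log n$ with $C>2c$, this exceeds $e^{c\sqrt n}$ and the comparison with $f^\lambda$ says nothing; yet for $b$ of order $\sqrt n/\log n$ the weight (8) saves only $e^{O(\sqrt n/\log n)}$. The attempt stops exactly here: $\sqrt{n!}$ is the wrong yardstick for $\chi^\lambda(\alpha)$ when $\alpha\neq1^n$. We need the saving measured against $\sqrt{z_\alpha}$.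

**Proposition 3.** For every $\eta>0$ there are $\delta\in(0,\frac12)$ and $n_0$ such that for all $n\ge n_0$ and all $\lambda,\alpha\vdash n$ with $b(\alpha)\le\delta n$:
$$\chi^\lambda(\alpha)^2\le z_\alpha\,e^{-2(a_*-\eta)\sqrt n}.$$

If it holds with some $\delta$, it holds with every smaller one and the same $n_0$.

## 6. Characters as Taylor coefficients of $s_\lambda(x)$

To reach $\sqrt{z_\alpha}$, we treat all $\alpha$ at once through a generating function in which each $\alpha$ has its own natural radius.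

**Specialization.** For complex $x=(x_1,x_2,\dots)$ with finitely many nonzero entries, let $s_\lambda(x)$ be the image of $s_\lambda$ under $p_i\mapsto x_i$. By (4) it is a polynomial in the $x_i$, and *the coefficient of $\prod x_i^{m_i(\alpha)}$ is $\chi^\lambda(\alpha)/z_\alpha$*. Example: $s_{21}(x)=\frac13(x_1^3-x_3)$.

**The weights $P_x$.** Put $Z_x=\exp(\sum_i|x_i|^2/i)$ and $P_x(\lambda)=|s_\lambda(x)|^2/Z_x$. These weights are a probability distribution on the set of all partitions:
$$\sum_\kappa|s_\kappa(x)|^2=Z_x. \tag{10}$$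
Indeed, expanding by (4) and using column orthogonality, $\sum_{\kappa\vdash m}|s_\kappa(x)|^2=\sum_{\alpha\vdash m}\prod_i|x_i|^{2m_i(\alpha)}/z_\alpha$, and summing over all $\alpha$ of all sizes gives $\prod_i\sum_{m\ge0}\frac{|x_i|^{2m}}{i^mm!}=Z_x$. Example: if only $x_1=\theta$ is nonzero, then $P_x(\lambda)=e^{-|\theta|^2}\left(f^\lambda|\theta|^{|\lambda|}/|\lambda|!\right)^2$. The partitions $\varnothing,(1),(2),(1,1)$ get $e^{-|\theta|^2}$ times $1,\ |\theta|^2,\ |\theta|^4/4,\ |\theta|^4/4$, in agreement with the Poisson weights of total sizes $0,1,2$.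

**Step: from characters to $P_x$.** The purpose is to bound $\chi^\lambda(\alpha)^2/z_\alpha$ by $\max P_x(\lambda)$. Fix $\alpha\vdash n$, let $D=\{i:m_i\ge1\}$ and set $x_i=0$ for $i\notin D$. Cauchy's estimate on the torus $|x_i|=\sqrt{im_i}$, $i\in D$, gives
$$\frac{|\chi^\lambda(\alpha)|}{z_\alpha}\le\prod_{i\in D}(im_i)^{-m_i/2}\,\max_x|s_\lambda(x)|.$$
On this torus $Z_x=\exp(\sum_i im_i/i)=e^{\sum m_i}$. Square, multiply by $z_\alpha=\prod i^{m_i}m_i!$, and write $|s_\lambda(x)|^2=Z_xP_x(\lambda)$. The powers of $i$ cancel: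
$$\frac{\chi^\lambda(\alpha)^2}{z_\alpha}\le\prod_{i\in D}\frac{m_i!\,e^{m_i}}{m_i^{m_i}}\;\max_xP_x(\lambda)\le\prod_{i\in D}\left(e\sqrt{m_i}\right)\;\max_xP_x(\lambda). \tag{11}$$
The last step is $m!\,e^m\le e\sqrt m\,m^m$ for $m\ge1$. To see it, put $r_m=m!\,e^m/m^{m+1/2}$. Then $r_1=e$ and $r_m/r_{m+1}=e^{-1}(1+\frac1m)^{m+1/2}\ge1$, because $\log(1+\frac1m)=\int_m^{m+1}\frac{dt}t\ge\frac1{m+1/2}$ by convexity of $1/t$.

**Step: the prefactor is harmless.** We show that its size is $e^{o(\sqrt n)}$ when $b/n\to0$. Let $b=b(\alpha)\le\delta n$ with $\delta<\frac12$. The index $i=1$ contributes at most $e\sqrt n$. Let $d$ be the number of indices $i\ge2$ in $D$. Then $b\ge2+3+\dots+(d+1)\ge d^2/2$, so $e^d\le e^{\sqrt{2\delta n}}$. Finally $\prod_{i\in D,\,i\ge2}\sqrt{m_i}\le\prod_{i\in D,\,i\ge2}(1+m_i)$, and this product is the number of sub-multisets of the multiset of parts $\ge2$. Different sub-multisets are different partitions of numbers $j\le b$, so by (1) it is at most $\sum_{j\le b}p(j)\le(n+1)e^{\pi\sqrt{2\delta n/3}}$.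 Since $\sqrt2+\pi\sqrt{2/3}<4$,
$$\prod_{i\in D}\left(e\sqrt{m_i}\right)\le e(n+1)^2e^{4\sqrt{\delta n}}. \tag{12}$$

If we now insert the trivial bound $P_x(\lambda)\le1$, we only recover row orthogonality up to a subexponential factor. So nothing essential was lost, and any gain in $P_x(\lambda)$ is a gain for the character. The task is to show $P_x(\lambda)\le e^{-c\sqrt n}$ on this torus, for every $\lambda$.

## 7. A product bound for $P_x(\lambda)$ from Hadamard's inequality

**The symbol.** On the circle $|z|=1$ let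
$$\varphi(z)=\exp\Big(\sum_i\frac{x_iz^i-\bar x_iz^{-i}}i\Big)=\sum_{l\in\mathbb Z}\varphi_lz^l,\qquad F(s)=\sum_{l>s}|\varphi_l|^2 .$$
The exponent is purely imaginary, so $|\varphi|=1$ and $\sum_l|\varphi_l|^2=1$; thus $F$ decreases from $1$ to $0$. Example: $x=0$ gives $\varphi=1$, with $F(s)=1$ for $s<0$ and $F(s)=0$ for $s\ge0$.

**The set $L(\lambda)$.** Let $L(\lambda)=\{\lambda_i-i:i\ge1\}$, where $\lambda_i=0$ for $i>\ell(\lambda)$. Example: $L((2,1))=\{1,-1,-3,-4,\dots\}$, with complement $\{-2,0,2,3,\dots\}$.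

We need the fact (Macdonald, *Symmetric Functions and Hall Polynomials*, (I.1.7)) that
$$\mathbb Z\setminus L(\lambda)=\{-1-s:\ s\in L(\lambda')\}. \tag{13}$$
In the example $\lambda'=\lambda$, and $-1-s$ runs through $-2,0,2,3,\dots$, as it should. Here is the proof. The elements on the right are $j-1-\lambda'_j$. An equality $\lambda_i-i=j-1-\lambda'_j$ would mean $(\lambda_i-j)+(\lambda'_j-i)=-1$. But if the box $(i,j)$ lies in $\lambda$, both brackets are $\ge0$, and if not, both are $\le-1$. So the two sets are disjoint. For $N\ge\ell(\lambda)$ and $M\ge\lambda_1$, the $N$ numbers $\lambda_i-i$ ($i\le N$) and the $M$ numbers $j-1-\lambda_j'$ ($j\le M$) are distinct and lie in $[-N,M-1]$, which has $N+M$ elements. So they fill it. Let $N,M\to\infty$.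

**Lemma 5.** For every partition $\lambda$ and every finite $I\subset\mathbb Z$:
$$P_x(\lambda)\le\prod_{s\in I}\max\{F(s),1-F(s)\}^{1/2}.$$

The plan is to write $s_\lambda(x)$ as a determinant in an orthonormal basis, let Hadamard's inequality bound it by row norms, and recognize each row norm as the length of a projection that $F(s)$ controls.

**Step (a): points of $L(\lambda)$.** We show that $P_x(\lambda)\le\prod_{s\in S}F(s)$ for every finite $S\subset L(\lambda)$.

*Setup.* Let $H(z)=\exp(\sum_ix_iz^i/i)=\sum_{r\ge0}h_rz^r$, where $h_r$ now denotes the specialized complete symmetric function. Take $N\ge\ell(\lambda)$ so large that $S\subset L_N:=\{\lambda_i-i:1\le i\le N\}$. Work in $L^2$ of the circle with normalized measure and orthonormal basis $e_s=z^s$, and let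
$$E_N=\mathrm{span}\{z^{-j}H:1\le j\le N\}.$$
Since $H$ has no zeros, a relation $\sum_jc_jz^{-j}H=0$ forces all $c_j=0$, so $\dim E_N=N$. Let $g_1,\dots,g_N$ be an orthonormal basis of $E_N$ and write $z^{-j}H=\sum_kA_{jk}g_k$. The Gram determinant $G_N=\det[\langle z^{-i}H,z^{-j}H\rangle]$ equals $\det(AA^*)=|\det A|^2$.

*Factorization.* The coefficient of $z^s$ in $z^{-j}H$ is $h_{s+j}$. With $s=\lambda_i-i$ this is the Jacobi–Trudi entry $h_{\lambda_i-i+j}$. Taking $s$-th Fourier coefficients in $z^{-j}H=\sum_kA_{jk}g_k$, with $B=[\hat g_k(s)]_{s\in L_N,\,k\le N}$, we see that the Jacobi–Trudi matrix is $BA^{T}$, so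
$$s_\lambda(x)=\det A\cdot\det B .$$
Row $s$ of $B$ has squared norm $\sum_k|\langle e_s,g_k\rangle|^2=\|P_{E_N}e_s\|^2\le1$, where $P_{E_N}$ is the orthogonal projection onto $E_N$. Hadamard's inequality, with rows outside $S$ bounded by $1$, yields
$$|s_\lambda(x)|^2\le G_N\prod_{s\in S}\|P_{E_N}e_s\|^2. \tag{14}$$

*The Gram determinant is at most $Z_x$.* Let $W$ be the matrix with entries $h_{s+j}$, rows $1\le j\le N$, columns $s\in\mathbb Z$; then $G_N=\det(WW^*)$. Cut $W$ off at columns $|s|\le R$, apply Cauchy–Binet, and let $R\to\infty$: the entries of the Gram matrix converge because the rows are square summable, and the sum of nonnegative terms increases to its limit. So $G_N$ is the sum of $|\text{minor}|^2$ over all $N$-subsets of columns. Columns with $s<-N$ vanish. An $N$-subset $s_1>\dots>s_N\ge-N$ is $\{\kappa_i-i\}_{i\le N}$ for the partition $\kappa_i=s_i+i$ with $\ell(\kappa)\le N$, and its minor is $\pm s_\kappa(x)$ by Jacobi–Trudi. By (10),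
$$G_N=\sum_{\ell(\kappa)\le N}|s_\kappa(x)|^2\le Z_x .$$

*The projections.* On the circle $\overline H=\exp(\sum\bar x_iz^{-i}/i)$ has only nonpositive frequencies, and $\varphi=H/\overline H$. Let $M$ be the closed span of $\{z^{-l}:l\ge1\}$. For $j\ge1$ we have $z^{-j}H=\varphi\cdot z^{-j}\overline H\in\varphi M$, so $E_N\subset\varphi M$, whatever $N$ is. Multiplication by $\varphi$ is unitary because $|\varphi|=1$, so $\{\varphi z^{-l}\}_{l\ge1}$ is an orthonormal basis of the closed space $\varphi M$. Projecting onto a larger space can only lengthen the result: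
$$\|P_{E_N}e_s\|^2\le\sum_{l\ge1}|\langle e_s,\varphi z^{-l}\rangle|^2=\sum_{l\ge1}|\varphi_{s+l}|^2=F(s).$$
Insert the last two displays in (14) and divide by $Z_x$. This proves (a).

Sanity check with $x=0$: for $\lambda\ne\varnothing$ the point $\lambda_1-1\ge0$ lies in $L(\lambda)$ and $F(\lambda_1-1)=0$, so (a) gives $P_0(\lambda)=0$, which is correct; for $\lambda=\varnothing$ all factors are $1$, and $P_0(\varnothing)=1$.

**Step (b): points outside $L(\lambda)$.** Step (a) says nothing about a window that contains no points of $L(\lambda)$. So we also show $P_x(\lambda)\le\prod_{t\in T}(1-F(t))$ for every finite $T\subset\mathbb Z\setminus L(\lambda)$, by conjugating $\lambda$. Let $\tilde x_i=(-1)^{i-1}x_i$. Then $s_\lambda(x)=s_{\lambda'}(\tilde x)$ and $Z_{\tilde x}=Z_x$, so $P_x(\lambda)=P_{\tilde x}(\lambda')$. The symbol of $\tilde x$ is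
$$\tilde\varphi(z)=\exp\Big(-\sum_i\frac{x_i(-z)^i-\bar x_i(-z)^{-i}}i\Big)=\overline{\varphi(-z)},$$
so $|\tilde\varphi_l|=|\varphi_{-l}|$. By (13), $t\in T$ corresponds to $s=-1-t\in L(\lambda')$. Apply (a) to $(\lambda',\tilde x)$; the factor at $s$ is
$$\sum_{l>s}|\varphi_{-l}|^2=\sum_{l<-s}|\varphi_l|^2=\sum_{l\le t}|\varphi_l|^2=1-F(t).$$

**Step (c): combination.** We want a bound that does not depend on $\lambda$. Multiply (a) for $S=I\cap L(\lambda)$ by (b) for $T=I\setminus L(\lambda)$:
$$P_x(\lambda)^2\le\prod_{s\in S}F(s)\prod_{t\in T}(1-F(t))\le\prod_{s\in I}\max\{F(s),1-F(s)\}.$$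
Take square roots. $\square$

So every integer $s$ at which $F(s)$ is bounded away from $0$ and $1$ costs $P_x(\lambda)$ a constant factor, whether or not $s\in L(\lambda)$. We need about $\sqrt n$ such integers.

## 8. The arccosine profile of $F$

Let $\rho(u)=\frac1\pi\arccos(u/2)$ for $|u|\le2$, $\rho=1$ for $u<-2$, $\rho=0$ for $u>2$. If $\Theta$ is a uniform angle, then $\rho(u)=P(2\cos\Theta>u)$; for example $\rho(0)=\frac12$ and $\rho(1)=\frac13$. For real $r$ put $F(r)=\sum_{l>r}|\varphi_l|^2$.

**Lemma 6.** For every $\eta'>0$ there are $\delta>0$ and $n_0$ such that the following holds. If $n\ge n_0$, $\alpha\vdash n$, $b(\alpha)\le\delta n$ and $|x_i|=\sqrt{i\,m_i(\alpha)}$ for all $i$, then $\sup_u|F(u\sqrt n)-\rho(u)|\le\eta'$.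

The reason is this. Write $\varphi(e^{i\theta})=e^{i\psi(\theta)}$. A unimodular function with slowly varying phase $\psi$ should have its mass at the frequencies $\psi'(\theta)$, $\theta$ uniform. Here the main part of $\psi'$ is $2\sqrt{m_1}\cos\theta$, and the parts $\ge2$ contribute only a perturbation of size $\sqrt b$ in mean square.

*Proof.* **Step 1: the phase.** The purpose is to separate the part $1$ from the others. Replacing $\varphi(z)$ by $\varphi(e^{i\omega}z)$ changes $x_j$ to $x_je^{ij\omega}$ and does not change $|\varphi_l|$, so we may assume $x_1=\sqrt m$ with $m=m_1(\alpha)$. Then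
$$\psi(\theta)=2\sqrt m\sin\theta+h(\theta),\qquad h(\theta)=2\,\mathrm{Im}\sum_{j\ge2}\frac{x_je^{ij\theta}}j,\qquad h'(\theta)=2\,\mathrm{Re}\sum_{j\ge2}x_je^{ij\theta}.$$
In $L^2(d\theta/2\pi)$ we get $\|h'\|_2^2=2\sum_{j\ge2}|x_j|^2=2\sum_{j\ge2}jm_j=2b(\alpha)$.

**Step 2: the characteristic function.** We turn $F$ into a probability. Let $J$ be an integer random variable with $P(J=l)=|\varphi_l|^2$, so $F(r)=P(J>r)$. For real $u$ put $v=u/\sqrt n$. The function $\varphi(e^{i(\theta+v)})$ has Fourier coefficients $\varphi_le^{ivl}$, so Parseval gives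
$$E\,e^{iuJ/\sqrt n}=\sum_l|\varphi_l|^2e^{ivl}=\frac1{2\pi}\int_0^{2\pi}e^{i(\psi(\theta+v)-\psi(\theta))}\,d\theta .$$

**Step 3: comparison with $2\cos\Theta$.** We show that the exponent is close to $2iu\cos\theta$ on average. With $b=b(\alpha)$, three estimates do this.

- By Taylor, $|2\sqrt m(\sin(\theta+v)-\sin\theta)-2\sqrt m\,v\cos\theta|\le\sqrt m\,v^2\le u^2/\sqrt n$.
- Since $\sqrt t\ge t$ on $[0,1]$, $|2\sqrt m\,v\cos\theta-2u\cos\theta|\le2|u|(1-\sqrt{m/n})\le2|u|\,b/n$.
- $\frac1{2\pi}\int_0^{2\pi}|h(\theta+v)-h(\theta)|\,d\theta\le|v|\,\|h'\|_1\le|v|\,\|h'\|_2=|v|\sqrt{2b}=|u|\sqrt{2b/n}$.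

As $|e^{ip}-e^{iq}|\le|p-q|$ for real $p,q$,
$$\Big|E\,e^{iuJ/\sqrt n}-\frac1{2\pi}\int_0^{2\pi}e^{2iu\cos\theta}\,d\theta\Big|\le\frac{u^2}{\sqrt n}+2|u|\frac bn+|u|\sqrt{\frac{2b}n}. \tag{15}$$

**Step 4: uniform convergence.** Suppose the lemma fails for some $\eta'$. Taking $\delta=1/r$ and $n_0=r$ for $r=1,2,\dots$ we obtain violating examples with $n\to\infty$ and $b/n\to0$. Along them the right side of (15) tends to $0$ for each $u$, so $J/\sqrt n\to2\cos\Theta$ in law by Lévy's continuity theorem. The limit has the continuous distribution function $1-\rho$, so by Pólya's theorem the distribution functions converge uniformly. Since $F(u\sqrt n)=1-P(J/\sqrt n\le u)$, this contradicts the violation. $\square$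

## 9. The constant $a_*$ and the proof of Proposition 3

**Step 1: bound $P_x(\lambda)$ on the torus.** Fix $\eta'>0$ and let $\delta,n_0$ be as in Lemma 6. Let $n\ge n_0$, $b(\alpha)\le\delta n$ and $|x_i|=\sqrt{im_i}$. We use Lemma 5 with the window $I=\mathbb Z\cap[-2\sqrt n,2\sqrt n]$; outside it $\rho$ is $0$ or $1$ and the maximum gains nothing in the limit. By Lemma 6, $\max\{F(s),1-F(s)\}$ is at most $\max\{\rho,1-\rho\}(s/\sqrt n)+\eta'$, and also at most $1$. Hence
$$-\log P_x(\lambda)\ge\frac12\sum_{|s|\le2\sqrt n}g_{\eta'}\Big(\frac s{\sqrt n}\Big),\qquad g_{\eta'}(u)=-\log\min\{1,\max(\rho(u),1-\rho(u))+\eta'\}.$$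
The function $g_{\eta'}$ is continuous on $[-2,2]$ and depends only on $\eta'$. So the Riemann sum on the right equals $\frac12\sqrt n\left(\int_{-2}^2g_{\eta'}(u)\,du+o(1)\right)$, uniformly in $\lambda,\alpha,x$.

**Step 2: evaluate the limit integral.** As $\eta'\downarrow0$ the functions $g_{\eta'}$ increase to $g_0=-\log\max(\rho,1-\rho)$, so $\int_{-2}^2g_{\eta'}\to\int_{-2}^2g_0$ by monotone convergence. Since $\rho(-u)=1-\rho(u)$, $g_0$ is even, and $\rho\le\frac12$ on $[0,2]$. With $u=2\cos\phi$, so that $\rho(u)=\phi/\pi$,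
$$\int_{-2}^2g_0=2\int_0^2-\log(1-\rho(u))\,du=4\int_0^{\pi/2}-\log\Big(1-\frac\phi\pi\Big)\sin\phi\,d\phi .$$
Integrate by parts with antiderivative $-\cos\phi$ of $\sin\phi$. The boundary terms vanish, since $\cos\frac\pi2=0$ and $\log1=0$. The derivative of $-\log(1-\phi/\pi)$ is $1/(\pi-\phi)$. With $t=\pi-\phi$,
$$\int_{-2}^2g_0=4\int_0^{\pi/2}\frac{\cos\phi}{\pi-\phi}\,d\phi=4\int_{\pi/2}^\pi\frac{-\cos t}t\,dt=4a_* .$$

**Step 3: conclude.** Let $\eta>0$. By Steps 1 and 2, choosing $\eta'$ small and then $n$ large gives $\max_xP_x(\lambda)\le e^{-(2a_*-\eta)\sqrt n}$ whenever $b(\alpha)\le\delta n$. Shrink $\delta$ so that also $\delta<\frac12$ and $4\sqrt\delta\le\eta/2$, and take $n$ so large that $e(n+1)^2\le e^{\eta\sqrt n/2}$. Then the prefactor (12) is at most $e^{\eta\sqrt n}$, and (11) gives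
$$\frac{\chi^\lambda(\alpha)^2}{z_\alpha}\le e^{\eta\sqrt n}\,e^{-(2a_*-\eta)\sqrt n}=e^{-2(a_*-\eta)\sqrt n}.\qquad\square$$

## 10. Proof of Theorem 1

**Step 1: the limsup.** We insert Proposition 3 in Lemma 4. Let $\eta>0$ and let $\delta,n_0$ be as in Proposition 3, with $\delta$ reduced if necessary so that $3\sqrt\delta\le\eta$. By Lemma 4 and (8), for every triple,
$$(c^\lambda_{\mu,\nu})^2\le\sum_{\alpha\vdash n}2^{\,n-b(\alpha)/2}\,\frac{\chi^\lambda(\alpha)^2}{z_\alpha}.$$
Terms with $b(\alpha)>\delta n$ contribute at most $2^{n-\delta n/2}$, by row orthogonality. There are at most $(n+1)e^{\eta\sqrt n}$ terms with $b(\alpha)\le\delta n$, by (9), and each is at most $2^ne^{-2(a_*-\eta)\sqrt n}$ by Proposition 3. So for $n\ge n_0$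
$$\mathbf C(n)^2\le2^n\Big[2^{-\delta n/2}+(n+1)e^{\eta\sqrt n}e^{-2(a_*-\eta)\sqrt n}\Big].$$
The first term in the bracket is negligible against $e^{-K\sqrt n}$ for every $K$. Therefore $\limsup n^{-1/2}\log(2^{-n/2}\mathbf C(n))\le-a_*+\frac32\eta$, and we let $\eta\to0$.

**Step 2: all $n\ge1$.** Fix $0<a_0<a_*$. By Step 1 there is $n_1$ with $\mathbf C(n)\le2^{n/2}e^{-a_0\sqrt n}$ for $n\ge n_1$. For the finitely many $n<n_1$ use $\mathbf C(n)<2^{n/2}$, which follows from (7). So
$$a=\min\Big\{a_0,\ \min_{1\le n<n_1}\frac{1}{\sqrt n}\log\frac{2^{n/2}}{\mathbf C(n)}\Big\}$$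
is positive, and $\mathbf C(n)\le2^{n/2}e^{-a\sqrt n}$ for all $n\ge1$. $\blacksquare$

## 11. Proof of Theorem 2

**Step 1: a bound for $N_k$ relative to $\binom nk$.** The inequality $N_k\le2^{\ell}$ is too crude when $k$ is far from $n/2$. Let $1\le k\le n-1$ and put $x=k/n$, $y=1-x$, $w=nxy=k(n-k)/n$. Expanding the product, each set of parts with sum $k$ contributes $x^ky^{n-k}$, so
$$N_k(\alpha)\,x^ky^{n-k}\le\prod_j\left(x^{\alpha_j}+y^{\alpha_j}\right).$$
Factors with $\alpha_j=1$ equal $1$. For $i\ge2$ the $\ell^i$ norm is at most the $\ell^2$ norm, so $x^i+y^i\le(x^2+y^2)^{i/2}=(1-2xy)^{i/2}\le e^{-xyi}$. The parts $\ge2$ sum to $b(\alpha)$; hence $N_k(\alpha)\le x^{-k}y^{-(n-k)}e^{-xy\,b(\alpha)}$. The binomial distribution with parameters $n$ and $k/n$ has mode $k$ and takes $n+1$ values, so $\binom nkx^ky^{n-k}\ge\frac1{n+1}$. Altogether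
$$N_k(\alpha)\le(n+1)\binom nk e^{-w\,b(\alpha)/n}. \tag{16}$$

**Step 2: the general bound.** We repeat the splitting of Section 10. Given $\eta>0$, take $\delta,n_0$ from Proposition 3 with $3\sqrt\delta\le\eta$. In Lemma 4 use (16) and row orthogonality for $b(\alpha)>\delta n$. For $b(\alpha)\le\delta n$ use $N_k(\alpha)\le\binom nk$, (9) and Proposition 3. For $n\ge n_0$ and $1\le k\le n-1$,
$$(c^\lambda_{\mu,\nu})^2\le(n+1)^2\binom nk\Big[e^{-\delta w}+e^{\eta\sqrt n-2(a_*-\eta)\sqrt n}\Big]. \tag{17}$$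

**Step 3: part (ii).** The hypothesis says $w/\sqrt n\to\infty$ (so $1\le k\le n-1$ for large $n$). For each fixed $\eta$, hence fixed $\delta$, the term $e^{-\delta w}$ in (17) is negligible. So $\limsup n^{-1/2}\log\left(\mathbf C(n,k)/\sqrt{\binom nk}\right)\le-a_*+\frac32\eta$. Let $\eta\to0$.

**Step 4: part (i).** For $k\in\{0,n\}$ the minimum in the exponent is $0$ and $\mathbf C(n,k)=1=\sqrt{\binom nk}$. By the symmetry $c^\lambda_{\mu,\nu}=c^\lambda_{\nu,\mu}$ let $1\le k\le n/2$; then $n\ge2$.

*Case $k\le\sqrt n$.* The minimum is $k$, and (6) gives the claim with constant $\frac14\log2$.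

*Case $\sqrt n\le k\le n/2$.* The minimum is $\sqrt n$, and $w=k(n-k)/n\ge k/2\ge\sqrt n/2$. Take $\eta=a_*/4$ in (17). The bracket is at most $e^{-\delta\sqrt n/2}+e^{-\frac54a_*\sqrt n}$, so there are $a_1>0$ and $n_2$ with $c^\lambda_{\mu,\nu}\le\sqrt{\binom nk}\,e^{-a_1\sqrt n}$ for $n\ge n_2$.

For the finitely many remaining $n$ it is enough to know the strict inequality $(c^\lambda_{\mu,\nu})^2<\binom nk$ for $n\ge2$, $1\le k\le n-1$, since there are finitely many triples and we may decrease $a_1$. Let $\alpha\ne1^n$ and let $g$ have type $\alpha$. It moves some $i$. As $1\le k\le n-1$, some $k$-subset contains $i$ but not $g(i)$, and it is not $g$-invariant. So $N_k(\alpha)<\binom nk$. Equality in (7) would therefore force $\chi^\lambda(\alpha)=0$ for all $\alpha\ne1^n$, and then row orthogonality reads $(f^\lambda)^2=n!$. But $\sum_{\kappa\vdash n}(f^\kappa)^2=n!$ has more than one positive term when $n\ge2$, a contradiction.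

The smaller of $\frac14\log2$ and the final $a_1$ is an admissible $a$.

**Step 5: part (iii).** For the lower bound we average over all triples. Sum Lemma 4 over $\lambda\vdash n$ and use column orthogonality $\sum_\lambda\chi^\lambda(\alpha)^2=z_\alpha$:
$$\sum_{\lambda,\mu,\nu}(c^\lambda_{\mu,\nu})^2=\sum_{\alpha\vdash n}N_k(\alpha)\ge N_k(1^n)=\binom nk .$$
By (1) and $\sqrt k+\sqrt{n-k}\le\sqrt{2n}$, the number of triples is
$$p(n)\,p(k)\,p(n-k)\le e^{\pi\sqrt{2/3}\,(1+\sqrt2)\sqrt n}=e^{2A\sqrt n},$$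
because $\frac12\pi\sqrt{2/3}=\pi/\sqrt6$. The largest square is at least the average, so $\mathbf C(n,k)^2\ge\binom nke^{-2A\sqrt n}$. For $\sqrt n\le k\le n-\sqrt n$ the minimum in part (i) is $\sqrt n$, and the two bounds give $\mathbf C(n,k)=\sqrt{\binom nk}\,e^{-\Theta(\sqrt n)}$. With $k=\lfloor n/2\rfloor$ and $\binom nk\ge2^n/(n+1)$ we get $\mathbf C(n)\ge2^{n/2}(n+1)^{-1/2}e^{-A\sqrt n}$, which together with Theorem 1 gives $\mathbf C(n)=2^{n/2}e^{-\Theta(\sqrt n)}$. $\blacksquare$
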